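# Cauchy integrals with a prescribed exceptional set

## 1. Charging $E$ with mass: points, segments, sets of $\sigma$-finite length

Let $E\subset\mathbb C$ be compact and small, in a sense made precise below. We want a finite measure whose Cauchy integral misbehaves at every point of $E$ and nowhere else. One would first guess that this is always possible, and that the measure can be written down: put so much positive mass on $E$ that every $x\in E$ has arbitrarily small discs $B(x,r)$ of mass comparable to $r$ or larger. We first fix the terms, then test the guess.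

For a finite complex Borel measure $\nu$ on $\mathbb C$ the **Cauchy integral** is
$$C\nu(z)=\int\frac{d\nu(w)}{z-w}.$$
Let $m$ be Lebesgue measure, $B(x,r)$ the open disc, $\|\nu\|$ the total variation. Among sets of given area, $\int dm(z)/|z-w|$ is largest on a disc centered at $w$. Hence
$$\int_{B(x,r)}\frac{dm(z)}{|z-w|}\le 2\pi r\qquad(x,w\in\mathbb C,\ r>0).\tag{1}$$
So $C\nu$ is defined $m$-a.e. and locally integrable, and $\nu\mapsto C\nu$ is continuous from total variation to $L^1_{loc}(m)$.

A point $a$ is a **Lebesgue point** of $f\in L^1_{loc}$ if for some $c\in\mathbb C$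
$$\lim_{r\to0}\frac1{|B(a,r)|}\int_{B(a,r)}|f-c|\,dm=0 .$$
The **exceptional set** of $f$ is the set of points that are not Lebesgue points. At a Lebesgue point the averages of $f$ over $B(a,r)$ converge to $c$.

The **continuous analytic capacity** of a compact $E$ is $\alpha(E)=\sup|f'(\infty)|$, over all $f$ continuous on the Riemann sphere $\widehat{\mathbb C}$, holomorphic on $\widehat{\mathbb C}\setminus E$, with $|f|\le1$, $f(\infty)=0$. Here $f'(\infty)=\lim_{z\to\infty}z(f(z)-f(\infty))$. The closed disc of radius $R$ has $\alpha\ge R$: take $f=\bar z/R$ inside and $f=R/z$ outside. A point, a segment and a circle have $\alpha=0$, because by Riemann's theorem or Morera's theorem a continuous function holomorphic off such a set is entire, and it vanishes at $\infty$.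

It is known that the exceptional set of every Cauchy integral has zero continuous analytic capacity. It is also known that some compact sets with $\alpha=0$ are exactly exceptional sets: for the corner quarters planar Cantor set $K$ with its one-dimensional Hausdorff measure, the Cauchy integral is continuous off $K$ and every point of $K$ is exceptional. The question, from Julià Cufí, Augusto C. Ponce and Joan Verdera, "The precise representative for the gradient of the Riesz potential of a finite measure", arXiv:2006.11046 (2020), is whether *every* compact $E$ with $\alpha(E)=0$ is exactly the exceptional set of the Cauchy integral of some finite complex measure.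

To test the guess we need to see how mass forces exceptionality. For $g\in C_c^\infty$ write $Cg=C(g\,m)\in C_0(\mathbb C)$, where $C_0(\mathbb C)$ is the space of continuous functions vanishing at $\infty$. Fubini gives
$$\int C\nu\,g\,dm=-\int Cg\,d\nu .\tag{2}$$
Since $C(\bar\partial\varphi)=\pi\varphi$ for $\varphi\in C_c^\infty$ (Cauchy–Pompeiu), (2) yields
$$\int\varphi\,d\nu=-\frac1\pi\int C\nu\;\bar\partial\varphi\,dm ,\tag{3}$$
that is, $\bar\partial(C\nu)=\pi\nu$ as distributions. Fix once and for all a radial $\varphi\in C_c^\infty(B(0,1))$ with $0\le\varphi\le1$ and $\varphi=1$ on $B(0,\frac12)$, and put $\varphi_{x,r}(w)=\varphi((x-w)/r)$. For a finite $\mu\ge0$ the **upper linear density** is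
$$\Theta^*_\mu(x)=\limsup_{r\to0}\frac{\mu(B(x,r))}r .$$
It is a Borel function of $x$: rational $r$ suffice, and $x\mapsto\mu(B(x,r))$ is lower semicontinuous. For length on a segment it is $2$ at interior points and $1$ at the endpoints; for a point mass it is $\infty$ at the point; for area on a disc it is $0$ everywhere.

**Lemma 1.1 (density criterion).** If $x$ is a Lebesgue point of $C\nu$, then $\frac1r\int\varphi_{x,r}\,d\nu\to0$ as $r\to0$. In particular, if $\nu\ge0$ and $\Theta^*_\nu(x)>0$, then $x$ is exceptional for $C\nu$.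

*Proof.* Since $\int\bar\partial\varphi_{x,r}\,dm=0$, (3) gives for the Lebesgue value $c$
$$\pi\Big|\int\varphi_{x,r}\,d\nu\Big|=\Big|\int(C\nu-c)\,\bar\partial\varphi_{x,r}\,dm\Big|\le\frac{\|\nabla\varphi\|_\infty}r\int_{B(x,r)}|C\nu-c|\,dm=\frac{o(r^2)}r=o(r).$$
If $\nu\ge0$, then $\int\varphi_{x,r}\,d\nu\ge\nu(B(x,r/2))$, so $\limsup_{r\to0}\frac1r\int\varphi_{x,r}\,d\nu\ge\frac12\Theta^*_\nu(x)$. $\square$

**Lemma 1.2.** If $\int|x-w|^{-1}\,d|\nu|(w)<\infty$, then $x$ is a Lebesgue point of $C\nu$.

*Proof.* Translate so that $x=0$. Let $c=-\int dv$-integral of the kernel at $0$, that is, $c=\int\frac{d\nu(w)}{0-w}$. Then $|C\nu(z)-c|\le\int\frac{|z|}{|z-w||w|}\,d|\nu|(w)$ for a.e. $z$. Average over $z\in B(0,r)$. By (1) the part $|w|<2r$ contributes at most $r\cdot\frac2r\int_{|w|<2r}\frac{d|\nu|(w)}{|w|}\to0$. For $|w|\ge2r$ we have $|z-w|\ge|w|/2$, so this part contributes at most $2\int_{|w|\ge2r}\frac r{|w|}\,\frac{d|\nu|(w)}{|w|}\to0$ by dominated convergence. $\square$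

*One point.* For $E=\{a\}$ the measure "length on $E$" is zero, but $\delta_a$ works: its Cauchy integral is $1/(z-a)$, and $a$ is exceptional by Lemma 1.1.

*A segment.* For length on $[0,1]$ the Cauchy integral is $\int_0^1\frac{dt}{z-t}=\log\frac z{z-1}$, which jumps by $2\pi i$ across the segment and has a logarithmic singularity at each end. All points of $[0,1]$ are exceptional, and no others.

*Segments shrinking to a point.* Let $E=\{0\}\cup\bigcup_{n\ge1}[2^{-n},2^{-n}+4^{-n}]$ and let $\nu$ be length on $E$. Then $\int d\nu(w)/|w|\le\sum_n4^{-n}2^n<\infty$, so $0$ is a Lebesgue point of $C\nu$ by Lemma 1.2, and length alone fails at $0$. The measure $\nu+\delta_0$ works.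

The last example shows what to do in general: use length where its density is positive, and add mass on the remaining null set. Let $\mathcal H^1$ be Hausdorff measure normalized by diameters.

**Proposition 1.3.** Let $E$ be closed and of $\sigma$-finite length. Then there is a finite positive measure $\nu$ with $\nu(\mathbb C\setminus E)=0$ and $\Theta^*_\nu>0$ at every point of $E$. The exceptional set of $C\nu$ is exactly $E$.

*Proof.* Write $E=\bigcup_nE_n$ with $E_n$ Borel, $\mathcal H^1(E_n)<\infty$, and put $\nu_+=\sum_{n\ge1}2^{-n}(1+\mathcal H^1(E_n))^{-1}\mathcal H^1|_{E_n}$. By the density theorem for Hausdorff measure, $\mathcal H^1|_{E_n}$ has positive upper linear density at $\mathcal H^1$-a.e. point of $E_n$. So $Z=\{x\in E:\Theta^*_{\nu_+}(x)=0\}$ is $\mathcal H^1$-null. For each $k\ge1$ cover $Z$ by sets $A^k_i$ meeting $Z$, and choose numbers $d^k_i>\operatorname{diam}A^k_i$ with $\sum_id_i^k\le8^{-k}$. Pick $a_i^k\in A_i^k\cap Z$ and let $\tau=\sum_{k,i}2^kd_i^k\delta_{a_i^k}$, which has mass at most $\sum_k4^{-k}$. If $x\in Z$, then for each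 $k$ some $A_i^k\ni x$, and $\tau(B(x,2d_i^k))\ge2^kd_i^k$ with $d_i^k\le8^{-k}$. Hence $\Theta^*_\tau(x)=\infty$. Take $\nu=\nu_++\tau$. Points of $E$ are exceptional by Lemma 1.1, and $C\nu$ is holomorphic off the closed set $E$. $\square$

So the guess, method included, is right for all closed sets of $\sigma$-finite length. The next lemma shows exactly where the method stops.

**Lemma 1.4.** If $\mu\ge0$ is finite and $A\subset\{\Theta^*_\mu>1/n\}$ is Borel, then $\mathcal H^1(A)\le10n\,\mu(A)$. Consequently $\{\Theta^*_\mu>0\}$ has $\sigma$-finite length.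

*Proof.* Let $\epsilon>0$ and let $V\supset A$ be open with $\mu(V)\le\mu(A)+\epsilon$. Every $x\in A$ is the center of arbitrarily small discs $B(x,r)\subset V$ with $\mu(B(x,r))>r/n$. By the $5r$-covering lemma there are disjoint such discs $B(x_i,r_i)$ with $A\subset\bigcup B(x_i,5r_i)$, all radii as small as we please. Then $\sum10r_i\le10n\sum\mu(B(x_i,r_i))\le10n\,\mu(V)$. $\square$

For complex $\nu$ we have $|\int\varphi_{x,r}\,d\nu|\le|\nu|(B(x,r))$, so the points that Lemma 1.1 can declare exceptional lie in $\{\Theta^*_{|\nu|}>0\}$. By Lemma 1.4 this set has $\sigma$-finite length for every $\nu$. The hypothesis gives us $\alpha(E)=0$ and nothing about length. If $E$ does not have $\sigma$-finite length, the density criterion cannot reach all of $E$, whatever measure we choose.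

## 2. Blow-up as a second mechanism, and the theorem

There is another way to be exceptional. If for every $n$ we have $\mathrm{Re}\,C\nu\ge n$ a.e. in some neighborhood of $x$, then the averages of $\mathrm{Re}\,C\nu$ over $B(x,r)$ tend to $+\infty$, and $x$ is exceptional. This does not need positive density. Let $w(z)=\log\log(1/|z|)$ for $|z|<1/e$ and $w=0$ elsewhere. Then $|\nabla w|=1/(|z|\log(1/|z|))$ for $|z|<1/e$, and
$$\int_{B(0,r)}|\nabla w|\,dm=2\pi\int_0^r\frac{ds}{\log(1/s)}\le\frac{2\pi r}{\log(1/r)}=o(r).$$
By Lemma 2.2 below, $w=C(\pi^{-1}\bar\partial w\,m)$ is a Cauchy integral. It blows up at $0$, although its measure has linear density $0$ there.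

> **Theorem 1.** Let $E\subset\mathbb C$ be closed with $\alpha(K)=0$ for every compact $K\subset E$ (for compact $E$ this just means $\alpha(E)=0$). Then there is a finite complex Borel measure $\nu$ whose Cauchy integral agrees a.e. on $\mathbb C\setminus E$ with a $C^\infty$ function, and whose exceptional set is exactly $E$.

So the answer to the question is yes. The proof splits $E$ into a part $S$, handled by density, and a part $N\supset E\setminus S$, handled by blow-up. It has four stages. First, all positive measures on $E$ with bounded Cauchy integral are dominated by a single one, $\lambda$; the set $S$ consists of the points of positive upper density of $\lambda$. Second, the remaining set $N$ has open neighborhoods of arbitrarily small capacity, and by duality there is a Cauchy integral with nonnegative real part that blows up on $N$. Third, adding the two pieces can go wrong only on an $\mathcal H^1$-null set, which is repaired by a function resembling the $w$ above. Fourth, we smooth off $E$.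

If $E=\emptyset$ take $\nu=0$; from now on $E\ne\emptyset$. Here are the standard facts we need.

**Lemma 2.1.** If $G\in L^1(m)$, $G\ge0$, then $\{x:\limsup_{r\to0}r^{-1}\int_{B(x,r)}G\,dm>0\}$ is $\mathcal H^1$-null.

*Proof.* (See also Evans–Gariepy, *Measure theory and fine properties of functions*, §2.4.3.) Let $\mu=G\,m$ and $A_n=\{\Theta^*_\mu>1/n\}$. By Lemma 1.4, $\mathcal H^1(A_n)\le10n\|G\|_1<\infty$, so $m(A_n)=0$, so $\mu(A_n)=0$. Lemma 1.4 again gives $\mathcal H^1(A_n)=0$. $\square$

**Lemma 2.2.** If $w\in L^1$ has compact support and $\bar\partial w$ is a finite measure, then $w=C(\pi^{-1}\bar\partial w)$ a.e.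

*Proof.* The difference has vanishing $\bar\partial$, so it agrees a.e. with an entire function (Weyl's lemma). It tends to $0$ at $\infty$, so it is $0$ by Liouville. $\square$

**Lemma 2.3.** Under the hypothesis of Theorem 1, $m(E)=0$.

*Proof.* If $m(E)>0$, there is a compact $K\subset E$ with $m(K)>0$. The function $C(1_Km)$ is continuous on $\widehat{\mathbb C}$, vanishes at $\infty$, is holomorphic off $K$, and has derivative $m(K)\ne0$ at $\infty$. After normalization it shows $\alpha(K)>0$, a contradiction. $\square$

## 3. Admissible measures and the quoted theorems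

**Definition.** A finite positive Borel measure $\mu$ is **admissible** if $|C\mu|\le1$ $m$-a.e. For $K$ compact, $\gamma_+(K)=\sup\{\mu(K):\mu\text{ admissible},\ \operatorname{supp}\mu\subset K\}$. For $U$ open, $\gamma_+(U)=\sup\{\gamma_+(K):K\subset U\text{ compact}\}$.

*Examples.* Area on $B(0,R)$ has Cauchy integral $\pi\bar z$ inside and $\pi R^2/z$ outside, so $m|_{B(0,R)}/(\pi R)$ is admissible with mass $R$. Arc length on $|z|=R$ has Cauchy integral $0$ inside and $2\pi R/z$ outside, so $\frac1{2\pi}\mathcal H^1|_{\{|z|=R\}}$ is admissible with mass $R$. Thus a circle carries a nonzero admissible measure although its $\alpha$ is $0$; note that the linear density of this measure is positive ($=1/\pi$) on the circle. Length on $[0,1]$ has no admissible positive multiple, because of the logarithms at the ends.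

**Lemma 3.1.** Let $\mu$ be admissible.

(a) $\mu(\overline B(x,r))\le r$ for all $x,r$; consequently $\mu\le\mathcal H^1$ on Borel sets.

(b) With $C_\varepsilon\nu(z)=\int_{|z-w|>\varepsilon}\frac{d\nu(w)}{z-w}$ we have $|C_\varepsilon\mu|\le A$ on $\mathbb C$ for all $\varepsilon>0$, with $A$ absolute.

(c) Weak* limits of admissible measures supported in a fixed compact set are admissible. So are averages $\int\mu_t\,d\sigma(t)$ over a probability measure $\sigma$, when $t\mapsto\mu_t$ is weak* continuous with values in the admissible measures on a fixed compact set.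

*Proof.* (a) Let $\psi$ be radial about $x$, equal to $1$ on $\overline B(x,r)$, decreasing linearly to $0$ at radius $r+s$. Then $|\bar\partial\psi|=\frac12|\nabla\psi|=\frac1{2s}$ on the annulus. By (3), after mollifying $\psi$ and passing to the limit,
$$\mu(\overline B(x,r))\le\int\psi\,d\mu\le\frac1\pi\int|C\mu||\bar\partial\psi|\,dm\le\frac1\pi\cdot\frac1{2s}\,\pi\big((r+s)^2-r^2\big)=r+\frac s2 .$$
Let $s\to0$. In particular $\mu$ has no atoms. A set of diameter $d$ lies in a closed disc of radius $d$, so $\mu(A)\le\sum\operatorname{diam}A_i$ for every covering of $A$ by sets $A_i$, i.e. $\mu\le\mathcal H^1$.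

(b) Let $\theta$ be a radial mollifier supported in $B(0,1)$, $\theta_\varepsilon=\varepsilon^{-2}\theta(\cdot/\varepsilon)$. By the mean value property $\frac1z*\theta_\varepsilon=\frac1z$ for $|z|\ge\varepsilon$. For $|z|<\varepsilon$ it is bounded by $\varepsilon^{-2}\|\theta\|_\infty\int_{B(0,2\varepsilon)}\frac{dm(u)}{|u|}=c/\varepsilon$; by continuity the bound holds also for $|z|=\varepsilon$. Hence $C_\varepsilon\mu(x)$ differs from $(C\mu*\theta_\varepsilon)(x)$ by at most $\frac c\varepsilon\mu(\overline B(x,\varepsilon))\le c$, and $|C_\varepsilon\mu(x)|\le1+c$.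

(c) By (2), admissibility means $|\int Cg\,d\mu|\le\|g\|_1$ for all $g\in C_c^\infty$. As $Cg$ is continuous, this passes to limits and averages. $\square$

Now the deep input. For three points, $c(x,y,z)$ denotes **Menger curvature**, the reciprocal of the radius of the circle through them; it is $0$ for collinear points and $0$ if two points coincide. For three distinct points of a circle of radius $R$ it is $1/R$. Put $c^2(\mu)=\iiint c(x,y,z)^2\,d\mu^3$ and $C_*\nu=\sup_{\varepsilon>0}|C_\varepsilon\nu|$. "Growth $\le1$" means $\mu(B(x,r))\le r$ for all $x,r$. The following published results hold for finite positive $\mu$ of growth $\le1$ (see also Tolsa's monograph *Analytic capacity, the Cauchy transform, and non-homogeneous Calderón–Zygmund theory*):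

* **(T1)** ($T(1)$ theorem; Nazarov–Treil–Volberg, Acta Math. 190 (2003), with $b=1$; the kernel is antisymmetric.) If $|C_\varepsilon\mu|\le A$ on $\mathbb C$ for all $\varepsilon$, then $\|C_\varepsilon(f\mu)\|_{L^2(\mu)}\le A_1\|f\|_{L^2(\mu)}$ for all $\varepsilon$, with $A_1=A_1(A)$.
* **(T2)** (Nazarov–Treil–Volberg, IMRN 1998.) If $\|C_\varepsilon(f\mu)\|_{L^2(\mu)}\le A\|f\|_{L^2(\mu)}$ for all $\varepsilon$, then $\mu\{C_*\nu>t\}\le A_2\|\nu\|/t$ for all finite complex $\nu$ and $t>0$, with $A_2=A_2(A)$.
* **(T3)** (Tolsa, Duke 98 (1999); Nazarov–Treil–Volberg, IMRN 1997.) If $c^2(\mu|_B)\le\mu(B)$ for all discs $B$, then $\|C_\varepsilon(f\mu)\|_{L^2(\mu)}\le A_3\|f\|_{L^2(\mu)}$ for all $\varepsilon$, with $A_3$ absolute.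
* **(T4)** (Melnikov–Verdera, IMRN 1995.) $\|C_\varepsilon\mu\|^2_{L^2(\mu)}=\frac16c_\varepsilon^2(\mu)+O(\mu(\mathbb C))$, where $c^2_\varepsilon$ is the integral over triples with mutual distances $>\varepsilon$.

We also fix smooth truncations. Let $\chi:[0,\infty)\to[0,1]$ be smooth and nonincreasing, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$, and
$$k^\varepsilon(z)=\frac{1-\chi(|z|/\varepsilon)}z,\qquad k_{\delta,\delta'}=k^{\delta'}-k^\delta=\frac{\chi(|z|/\delta)-\chi(|z|/\delta')}z\quad(\delta'<\delta).$$
These kernels are odd and belong to $C_0(\mathbb C)$, and $k_{\delta,\delta'}(z)=0$ for $|z|\ge2\delta$. Since $1-\chi(|z|/\varepsilon)=\int_1^21_{|z|>u\varepsilon}(-\chi'(u))\,du$,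
$$|k^\varepsilon*\nu|\le C_*\nu,\qquad|k_{\delta,\delta'}*\nu|\le2C_*\nu .\tag{4}$$

## 4. From weak-type estimates to bounded Cauchy integrals

Weak-type bounds are about the size of $C_*\nu$ on most of a set. We want to turn them into genuine bounds: after thinning a measure $\sigma$ by a density $h$ between $0$ and $1$, its Cauchy integral should be bounded everywhere. The tool is Hahn–Banach. We state it for infinitely many operators at once, because in Section 5 we need a summable sequence of bounds. The lemma is of Davie–Øksendal type.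

**Lemma 4.1.** Let $\sigma$ be finite positive with compact support, $k_j\in C_0(\mathbb C)$ odd, $T_j\nu=k_j*\nu$ $(j\ge1)$, and $B>0$ with $\sigma\{|T_j\nu|>t\}\le4^{-j}B\|\nu\|/t$ for all finite complex $\nu$, all $t>0$ and all $j$. Then there is a Borel $h$, $0\le h\le1$, with $\int h\,d\sigma\ge\frac12\sigma(\mathbb C)$ and $|T_j(h\sigma)|\le2B\,2^{-j}$ on $\mathbb C$ for all $j$.

*Proof.* Assume $\sigma\ne0$.

**Step 1: reduction to finitely many operators.** Let $\mathcal H=\{h\in L^\infty(\sigma):0\le h\le1,\ \int h\,d\sigma\ge\frac12\sigma(\mathbb C)\}$. This is convex and weak* compact. For each point $x$ and each $j$ the map $h\mapsto T_j(h\sigma)(x)$ is weak* continuous, since $k_j(x-\cdot)$ is bounded. So the sets $\mathcal H_J=\{h\in\mathcal H:|T_j(h\sigma)|\le2B\,2^{-j}\text{ on }\mathbb C,\ j\le J\}$ are weak* closed, and they decrease. By compactness it suffices to show that each $\mathcal H_J$ is nonempty.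

**Step 2: separation.** Suppose $\mathcal H_J=\emptyset$. Consider the map $h\mapsto(2^jT_j(h\sigma))_{j\le J}$ into $C_0(\mathbb C)^J$ with the max norm. By Fubini and oddness
$$\int T_j(h\sigma)\,d\nu=-\int h\,T_j\nu\,d\sigma ,$$
with $T_j\nu$ bounded, so the map is weak*-to-weak continuous. The image of $\mathcal H$ is therefore convex and weakly compact, and it misses the closed ball of radius $2B$. The dual norm of $(\nu_j)_{j\le J}$ is $\sum\|\nu_j\|$. By strict separation there are complex $\nu_j$ with $\sum_{j\le J}\|\nu_j\|=1$ and $\mathrm{Re}\sum_j2^j\int T_j(h\sigma)\,d\nu_j>2B$ for all $h\in\mathcal H$. That is,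
$$\int h\,g\,d\sigma>2B\quad(h\in\mathcal H),\qquad g=-\mathrm{Re}\sum_{j\le J}2^jT_j\nu_j .$$

**Step 3: a test function that contradicts this.** Let $t=2B/\sigma(\mathbb C)$ and $G=\{|T_j\nu_j|\le4^{-j}t,\ j\le J\}$. The weak-type hypothesis gives
$$\sigma(G^c)\le\sum_j\frac{4^{-j}B\|\nu_j\|}{4^{-j}t}=\frac Bt=\frac12\sigma(\mathbb C),$$
so $1_G\in\mathcal H$. On $G$ we have $|g|\le\sum_j2^j4^{-j}t\le t$, so $\int1_Gg\,d\sigma\le t\,\sigma(\mathbb C)=2B$, a contradiction. $\square$

The first application uses a single operator. It shows that an admissible measure cannot put more mass on a set than the capacity of that set allows, up to a constant. This is not immediate, since the restriction of an admissible measure to $K$ need not have bounded Cauchy integral.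

**Lemma 4.2.** There is an absolute $A_0$ such that $\mu(K)\le A_0\gamma_+(K)$ for $\mu$ admissible and $K$ compact. Hence $\mu(U)\le A_0\gamma_+(U)$ for $U$ open.

*Proof.* By Lemma 3.1 and (T1), the $C_\varepsilon$ are bounded on $L^2(\mu)$ uniformly in $\varepsilon$, with an absolute bound; hence also on $L^2(\sigma)$ for $\sigma=\mu|_K$, because $C_\varepsilon(f\sigma)=C_\varepsilon(f1_K\mu)$. By (T2) and (4), $\sigma\{|k^\varepsilon*\nu|>t\}\le A_2\|\nu\|/t$ with $A_2$ absolute. Apply Lemma 4.1 with $k_1=k^\varepsilon$, the other $k_j=0$, and $B=4A_2$. It gives $h_\varepsilon$ with $0\le h_\varepsilon\le1$, $\int h_\varepsilon\,d\sigma\ge\frac12\sigma(K)$ and $|k^\varepsilon*(h_\varepsilon\sigma)|\le B$.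

Let $h$ be a weak* limit of $h_\varepsilon$ along some sequence $\varepsilon\to0$. For $g\in C_c^\infty$ we have $|k^\varepsilon*g-Cg|\le\|g\|_\infty\int_{B(0,2\varepsilon)}\frac{dm(u)}{|u|}=4\pi\varepsilon\|g\|_\infty$, so $k^\varepsilon*g\to Cg$ uniformly. Therefore
$$\Big|\int Cg\,h\,d\sigma\Big|=\lim\Big|\int(k^\varepsilon*g)h_\varepsilon\,d\sigma\Big|=\lim\Big|\int g\;k^\varepsilon*(h_\varepsilon\sigma)\,dm\Big|\le B\|g\|_1 ,$$
i.e. $|C(h\sigma)|\le B$ a.e. So $h\sigma/B$ is admissible with support in $K$, and $\gamma_+(K)\ge\frac1B\int h\,d\sigma\ge\mu(K)/2B$. Put $A_0=2B$. For $U$ open use inner regularity. $\square$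

## 5. An admissible measure on $E$ has positive density almost everywhere

This is where the hypothesis $\alpha=0$ enters. The circle shows that admissible measures on $E$ may exist; we show that they must have positive upper linear density. The reason is that at scales where the density and the local curvature are small, the weak-type constant of the Cauchy transform is small too. Lemma 4.1 then produces a uniformly convergent telescoping series, hence a *continuous* Cauchy integral, and $\alpha$ forbids that.

**Lemma 5.1.** Let $E$ be as in Theorem 1 and $\mu$ admissible with $\mu(\mathbb C\setminus E)=0$. Then $\Theta^*_\mu>0$ $\mu$-a.e.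

*Proof.* Suppose $\mu\{\Theta^*_\mu=0\}>0$.

**Step 1: make density and curvature uniformly small on a compact set.** By Egorov and inner regularity there is a compact $F\subset E$, $\mu(F)>0$, on which $\sup_{s\le\delta}\mu(B(x,s))/s\to0$ uniformly as $\delta\to0$. By Lemma 3.1(b) and (T4), $c_\varepsilon^2(\mu)$ is bounded independently of $\varepsilon$, so $c^2(\mu)<\infty$ by monotone convergence. Hence for $\mu$-a.e. $x$
$$\iint_{|y-x|<\delta,\ |z-x|<\delta}c(x,y,z)^2\,d\mu(y)\,d\mu(z)\to0\quad(\delta\to0),$$
by dominated convergence, as $c=0$ when the points coincide. Shrinking $F$ by Egorov, we may assume the convergence is uniform on $F$; let $\kappa(\delta)\to0$ be the supremum over $x\in F$. Let $\sigma=\mu|_F$ and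
$$\theta(\delta)=\sup_{x\in\mathbb C,\ s\le\delta}\frac{\sigma(B(x,s))}s .$$
If $B(x,s)$ meets $F$ at $y$, then $B(x,s)\subset B(y,2s)$; so $\theta(\delta)\to0$. Put $s(\delta)=\max\{\theta(2\delta),\kappa(2\delta)^{1/2},\delta\}$. Then $s(\delta)>0$ and $s(\delta)\to0$.

**Step 2: a small weak-type constant on one disc of radius $\delta$.** For a disc $D$ of radius $\delta$ let $\sigma_D=\sigma|_D$. Then $\sigma_D(B(x,r))\le s(\delta)r$ for all $x,r$: for $r\le2\delta$ by the definition of $\theta(2\delta)$, and for $r>2\delta$ because $\sigma(D)\le\theta(2\delta)\delta$. Any two points of $D$ have distance $<2\delta$, so for every disc $B$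
$$c^2(\sigma_D|_B)\le\kappa(2\delta)\,\sigma_D(B)\le s(\delta)^2\sigma_D(B).$$
Let $\tau=\sigma_D/s(\delta)$. It has growth $\le1$, and $c^2(\tau|_B)=s(\delta)^{-3}c^2(\sigma_D|_B)\le s(\delta)^{-1}\sigma_D(B)=\tau(B)$. By (T3) and (T2), $\tau\{C_*\nu>t\}\le A\|\nu\|/t$ with $A$ absolute, that is, $\sigma_D\{C_*\nu>t\}\le A\,s(\delta)\|\nu\|/t$.

**Step 3: the same for all of $\sigma$, for kernels of range $2\delta$.** Cover $\mathbb C$ by the discs $D_i=B(x_i,\delta)$, $x_i\in\delta\mathbb Z^2$. On $D_i$ we have $k_{\delta,\delta'}*\nu=k_{\delta,\delta'}*(\nu|_{B(x_i,3\delta)})$, as the kernel vanishes for $|z|\ge2\delta$. By (4) and Step 2,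
$$\sigma\{|k_{\delta,\delta'}*\nu|>t\}\le\sum_i\sigma_{D_i}\{2C_*(\nu|_{B(x_i,3\delta)})>t\}\le\sum_i\frac{2A\,s(\delta)}t|\nu|(B(x_i,3\delta))\le A's(\delta)\frac{\|\nu\|}t ,$$
because the discs $B(x_i,3\delta)$ have bounded overlap.

**Step 4: a continuous Cauchy integral.** Choose $\delta_1>\delta_2>\dots\to0$ with $A's(\delta_j)\le4^{-j}$ and apply Lemma 4.1 to $k_j=k_{\delta_j,\delta_{j+1}}$ with $B=1$. With the resulting $h$, the series
$$f=k^{\delta_1}*(h\sigma)+\sum_{j\ge1}k_j*(h\sigma)$$
of functions in $C_0(\mathbb C)$ converges uniformly, since $|k_j*(h\sigma)|\le2\cdot2^{-j}$. So $f$ is continuous on $\widehat{\mathbb C}$ and $f(\infty)=0$. The partial sums telescope to $k^{\delta_{J+1}}*(h\sigma)$, so $f=C(h\sigma)$ a.e., and everywhere off $F$. Thus $f$ is holomorphic off $F$ and $f'(\infty)=\int h\,d\sigma\ge\frac12\mu(F)>0$. Hence $\alpha(F)>0$, a contradiction. $\square$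

## 6. One admissible measure dominates all others

We want to call $S$ the set of points where *some* admissible measure on $E$ has positive density. There may be uncountably many such measures, so we look for one that dominates all of them. The obvious attempt is to sum a weak* dense sequence. That fails, because weak* limits do not preserve absolute continuity: the admissible measures $\frac1{2\pi}\mathcal H^1$ on the circles $|z|=1+\frac1n$ converge weak* to the one on $|z|=1$, and each of them is singular to the limit. What we need is a *norm* dense sequence, hence norm separability.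

Here is why separability is plausible. The family of circles $|z|=R$, $1\le R\le2$, is not norm separable; but the average over $R$ of these arc length measures is a multiple of area on the annulus, which has zero linear density. By Lemma 5.1 this cannot happen on our $E$. The proof turns any non-separable family into such an average.

**Proposition 6.1.** There is an admissible $\lambda$ with $\lambda(\mathbb C\setminus E)=0$ such that every admissible $\mu$ with compact support in $E$ satisfies $\mu\ll\lambda$. Moreover $\lambda(E\setminus S)=0$ for the Borel set $S=\{x\in E:\Theta^*_\lambda(x)>0\}$.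

*Proof.* Let $E_k=E\cap\overline B(0,k)$ and $P_k=\{\mu\text{ admissible},\ \operatorname{supp}\mu\subset E_k\}$. By Lemma 3.1 this is a convex, weak* compact, metrizable set of measures of mass $\le k$.

**Step 1: if $P_k$ is not norm separable, it contains a separated Cantor family.** In that case there are $\varepsilon>0$ and an uncountable $A\subset P_k$ with $\|\mu-\mu'\|>\varepsilon$ for distinct $\mu,\mu'\in A$. The weak* topology of $P_k$ is second countable, so after discarding countably many points we may assume that every weak* open set meeting $A$ meets it in an uncountable set. Total variation is weak* lower semicontinuous, so $\{(\mu,\mu')\in P_k^2:\|\mu-\mu'\|>\varepsilon\}$ is weak* open. We choose weak* open $W_s\subset P_k$, indexed by finite $0$-$1$ words $s$ and meeting $A$, starting with $W_\emptyset=P_k$. Given $W_s$, pick two distinct points of $A\cap W_s$, and let $W_{s0},W_{s1}$ be small neighborhoods of them such that $\overline W_{s0},\overline W_{s1}\subset W_s$, the metric diameters are at most $2^{-|s|-1}$, and $\overline W_{s0}\times\overline W_{s1}\subset\{\|\mu-\mu'\|>\varepsilon\}$.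 For $t\in2^\omega$ (infinite $0$-$1$ sequences) let $\{\mu_t\}=\bigcap_n\overline W_{t|n}$. The family $(\mu_t)$ is weak* continuous in $t$, and $\|\mu_t-\mu_{t'}\|>\varepsilon$ for $t\ne t'$.

**Step 2: the average contradicts Lemma 5.1.** Let $\sigma$ be coin-tossing measure on $2^\omega$ and $\bar\mu=\int\mu_t\,d\sigma(t)$, which lies in $P_k$ by Lemma 3.1(c). By Lemma 5.1, $\bar\mu(\mathbb C\setminus\bar S)=0$ for $\bar S=\{\Theta^*_{\bar\mu}>0\}$. As $t\mapsto\mu_t(\mathbb C\setminus\bar S)$ is Borel (monotone class) with integral $\bar\mu(\mathbb C\setminus\bar S)=0$, we get $\mu_t(\mathbb C\setminus\bar S)=0$ for $\sigma$-a.e. $t$, hence for uncountably many $t$. By Lemma 1.4, $\mathcal H^1|_{\bar S}$ is $\sigma$-finite, and $\mu_t\le\mathcal H^1$ by Lemma 3.1(a). So these $\mu_t$ have densities in $L^1(\mathcal H^1|_{\bar S})$, which is a separable space whose norm is the total variation. An uncountable $\varepsilon$-separated set cannot live there. Hence $P_k$ is norm separable.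

**Step 3: the measure $\lambda$.** Let $(\mu_{k,i})_{i\ge1}$ be norm dense in $P_k$, $\lambda_k=\sum_i2^{-i}\mu_{k,i}\in P_k$, and $\lambda=\sum_{k\ge1}2^{-k}(1+k)^{-1}\lambda_k$. Then $\lambda(\mathbb C)\le1$, $|C\lambda|\le1$ a.e., and $\lambda(\mathbb C\setminus E)=0$. If $\lambda(A)=0$, then $\mu_{k,i}(A)=0$ for all $k,i$, and by norm density $\mu(A)=0$ for all $\mu\in\bigcup_kP_k$. The last claim of the proposition is Lemma 5.1 for $\lambda$. $\square$

**The set $N$.** Fix $\lambda$ and $S$. Since $\lambda(E\setminus S)=0$, outer regularity gives open sets $O_n\supset E\setminus S$ with $\lambda(O_n)<1/n$; put $N=E\cap\bigcap_nO_n$. As $E$ is closed, hence a $G_\delta$, $N$ is a $G_\delta$ with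
$$E\setminus S\subset N\subset E,\qquad\lambda(N)=0 .$$
If $K\subset N$ is compact, any admissible $\mu$ on $K$ is $\ll\lambda$, hence zero:
$$\gamma_+(K)=0\quad\text{for every compact }K\subset N.\tag{5}$$

## 7. The set $N$ has small open neighborhoods

Statement (5) is about compact sets *inside* $N$. For blow-up on $N$ we need *open sets around* $N$ of small capacity. For a compact set this is easy: capacities of shrinking closed neighborhoods converge, by weak* compactness. For a $G_\delta$ one would run the usual capacitability argument: cut $N$ down step by step to a compact subset, keeping the outer capacity above a fixed $\beta>0$. Each cut passes from a countable union to a finite one, so it needs that outer capacity does not drop much, with *no multiplicative loss*: a fixed constant factor lost at each of infinitely many cuts would bring $\beta$ down to $0$. Continuity along arbitrary increasing unions is not at hand. We prove it only for pieces that lie in disjoint rectangles of a fixed grid, whose boundaries stay away from the set. There one can compare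 fields across the boundaries, and Arzelà–Ascoli applies.

**Proposition 7.1.** Let $E$ be compact, $m(E)=0$, $N\subset E$ a $G_\delta$ with $\gamma_+(K)=0$ for each compact $K\subset N$. For every $\eta>0$ there is an open $U\supset N$ with $\mu(U)\le\eta$ for every admissible $\mu$.

*Proof.*

**Step 1 (grids): to cut the plane along lines that essentially avoid $E$.** By Fubini, for a.e. $t$ the lines $\mathrm{Re}\,z=t$ and $\mathrm{Im}\,z=t$ meet $E$ in sets of length $0$. Choose locally finite families $\mathcal L_1\subset\mathcal L_2\subset\cdots$ of such lines, both vertical and horizontal, unbounded in all directions, with gaps $<1/(2n)$ in $\mathcal L_n$. The union, over all these countably many lines, of their intersections with $E$ is $\mathcal H^1$-null. Cover it by open discs of total radius $\le\eta/2$, and let $O$ be their union. By Lemma 3.1(a), $\mu(O)\le\eta/2$ for admissible $\mu$. Put $E'=E\setminus O$, which is compact and disjoint from all the lines. Let $\mathcal R_n$ be the family of open rectangles cut out by $\mathcal L_n$. They are nested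 in $n$: two rectangles from $\bigcup_n\mathcal R_n$ are disjoint or one contains the other. They have perimeter $\le4$, the mesh tends to $0$, and $E'\cap\partial R=\emptyset$ for all of them. For $x\in E'$ let $R_n(x)\in\mathcal R_n$ contain $x$. For bounded $A\subset\mathbb C$ define the outer capacity
$$\kappa(A)=\inf\{\gamma_+(U):U\supset A\text{ open}\}<\infty .$$
It is finite by Lemma 3.1(a), and clearly monotone.

**Step 2 (continuity): to pass from countably many rectangles to finitely many.** *Let $A\subset E'$ and $A\subset\bigcup_{i\ge1}R_i$ with $R_i\in\bigcup_n\mathcal R_n$ pairwise disjoint (finitely or countably many). Then $\kappa(A)=\lim_m\kappa(A\cap(R_1\cup\dots\cup R_m))$.*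

For finitely many $R_i$ this is trivial. Let $s$ be the limit; $s\le\kappa(A)$ is clear. Let $0<\varepsilon<1$, $\varepsilon_i=2^{-i}\varepsilon$. Since $E'\cap R_i=E'\cap\overline{R_i}$ is compact, there are open rectangles $R_i''\Subset R_i'\Subset R_i$ with $E'\cap R_i\subset R_i''$. Let $\mathcal V_i$ be the family of open $V$ with $A\cap R_i\subset V\subset R_i''$; it is closed under finite intersections.

*2a. What the inside and the outside of $R_i$ know about each other.* For a measure $\mu$ split as $\mu_i$ (inside $R_i$) plus the rest, the rest acts inside $R_i$ through a holomorphic function $e$, and $\mu_i$ acts outside through $C\mu_i$. So for $V\in\mathcal V_i$ let $M_i(V)$ be the set of pairs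
$$\big(e|_{\overline{R_i'}},\ C\mu|_{\widehat{\mathbb C}\setminus R_i'}\big)$$
where $\mu\ge0$ is finite with compact support in $V$, $e$ is holomorphic on $R_i$, and $|e+C\mu|\le1$ a.e. on $R_i$.

*2b. All these pairs lie in a fixed compact subset of $C(\overline{R_i'})\times C(\widehat{\mathbb C}\setminus R_i')$*, with the maximum of the two sup norms as metric. Let $\tilde R$ be a rectangle with $R_i'\Subset\tilde R\Subset R_i$ and $\Gamma=\partial\tilde R$. On $R_i\setminus\overline{R_i''}$ the function $e+C\mu$ is holomorphic and bounded by $1$, and $\oint_\Gamma e\,dz=0$, so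
$$\mu(\mathbb C)=\frac1{2\pi i}\oint_\Gamma(e+C\mu)\,dz\le\frac{|\Gamma|}{2\pi}.$$
Hence $|C\mu|\le\mu(\mathbb C)/\operatorname{dist}(\Gamma,R_i'')$ on $\Gamma$, and $|e|\le1+|C\mu|$ is bounded on $\Gamma$ by a constant depending on $i$ only. By the maximum principle this bound holds for $e$ on $\tilde R$, and by Cauchy's estimates $e'$ is uniformly bounded on $\overline{R_i'}$. So the functions $e$ are uniformly bounded and equicontinuous on $\overline{R_i'}$. For $z,z'\notin R_i'$, with $d=\operatorname{dist}(\mathbb C\setminus R_i',R_i'')>0$,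
$$|C\mu(z)|\le\frac{\mu(\mathbb C)}{\operatorname{dist}(z,R_i'')},\qquad|C\mu(z)-C\mu(z')|\le\frac{\mu(\mathbb C)}{d^2}|z-z'| ,$$
so the functions $C\mu$ are uniformly bounded and equicontinuous on $\widehat{\mathbb C}\setminus R_i'$, also at $\infty$, where they tend to $0$ uniformly. Now use Arzelà–Ascoli.

*2c. Choice of $V_i$.* Let $M_i=\bigcap_{V\in\mathcal V_i}\overline{M_i(V)}$; it contains $(0,0)$. Elements of $M_i$ can be approximated by pairs coming from *arbitrarily small* neighborhoods of $A\cap R_i$. Since $M_i(V\cap V')\subset M_i(V)\cap M_i(V')$ and everything is compact, there is $V_i\in\mathcal V_i$ such that every element of $M_i(V_i)$ is at distance $<\varepsilon_i$ from $M_i$.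

*2d. Transfer.* Let $U=\bigcup_iV_i\supset A$, and let $\mu$ be admissible with compact support in $U$. The $V_i$ are disjoint and open, so $\operatorname{supp}\mu\subset V_1\cup\dots\cup V_m$ for some $m$, and $\mu_i=\mu|_{V_i}$ has compact support in $V_i$. For $i\le m$ put $g_i=C\mu_i$ and $e_i=C(\mu-\mu_i)$, which is holomorphic on $R_i$. As $|e_i+g_i|=|C\mu|\le1$ a.e., we have $(e_i,g_i)\in M_i(V_i)$, so some $p_i\in M_i$ has distance $<\varepsilon_i$ from $(e_i,g_i)$. Choose an open $W\supset A\cap(R_1\cup\dots\cup R_m)$ with $\gamma_+(W)<s+\varepsilon$. For $i\le m$ we have $W\cap R_i''\in\mathcal V_i$, so $p_i\in\overline{M_i(W\cap R_i'')}$. Since the distance from $(e_i,g_i)$ to $p_i$ is *strictly* less than $\varepsilon_i$, a pair in $M_i(W\cap R_i'')$ close enough to $p_i$ is still at distance $<\varepsilon_i$ from $(e_i,g_i)$. So there are $\mu_i^*\ge0$ with compact support in $W\cap R_i''$, $g_i^*=C\mu_i^*$, and $e_i^*$ holomorphic on $R_i$ with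
$$|e_i^*+g_i^*|\le1\text{ a.e. on }R_i,\qquad|e_i-e_i^*|<\varepsilon_i\text{ on }\overline{R_i'},\qquad|g_i-g_i^*|<\varepsilon_i\text{ on }\mathbb C\setminus R_i'.$$
Let $\mu^*=\sum_{i\le m}\mu_i^*$. Off $\bigcup_{i\le m}R_i'$ we have $|C\mu^*|\le|C\mu|+\sum\varepsilon_i\le1+\varepsilon$ a.e. On $R_k'$ ($k\le m$) we have $e_k=\sum_{i\ne k}g_i$ and $R_k'\cap R_i'=\emptyset$ for $i\ne k$, so
$$C\mu^*=[g_k^*+e_k^*]+(e_k-e_k^*)+\sum_{i\ne k}(g_i^*-g_i),\qquad|C\mu^*|\le1+2\varepsilon\ \text{a.e.}$$
So $\mu^*/(1+2\varepsilon)$ is admissible with compact support in $W$, and $\mu^*(\mathbb C)\le(1+2\varepsilon)(s+\varepsilon)$. Moreover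
$$\mu_i(\mathbb C)-\mu_i^*(\mathbb C)=\frac1{2\pi i}\oint_{\partial R_i'}(g_i-g_i^*)\,dz ,$$
which has modulus at most $4\varepsilon_i/2\pi\le\varepsilon_i$. Therefore $\mu(\mathbb C)\le\mu^*(\mathbb C)+\varepsilon\le(1+2\varepsilon)(s+\varepsilon)+\varepsilon$. Taking the supremum over $\mu$, $\kappa(A)\le\gamma_+(U)\le(1+2\varepsilon)(s+\varepsilon)+\varepsilon$. Let $\varepsilon\to0$.

**Step 3 (capacitability): to show $\kappa(N')=0$ for $N'=N\cap E'$.** Write $N'=E'\cap\bigcap_nG_n$ with $G_n$ open and decreasing, and suppose $\kappa(N')>\beta>0$. Let $K^{(0)}=E'$ and $N_0=N'$. Suppose a compact $K^{(n-1)}\subset E'$ is given such that $N_{n-1}=N'\cap K^{(n-1)}$ has $\kappa(N_{n-1})>\beta$. For $x\in N_{n-1}\subset G_n$ take the smallest $p=p(x)\ge n$ with $\overline{R_p(x)}\subset G_n$; it exists since the mesh tends to $0$. The rectangles so obtained are countably many and cover $N_{n-1}$. If two of them, $R_p(x)$ and $R_q(y)$ with $p\le q$, meet, then $y\in R_q(y)\subset R_p(x)=R_p(y)$, so $q\le p$ by minimality, and they coincide. Thus distinct ones are disjoint.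 By Step 2 finitely many of them, $R_1,\dots,R_m$, satisfy $\kappa(N_{n-1}\cap(R_1\cup\dots\cup R_m))>\beta$. Put
$$K^{(n)}=K^{(n-1)}\cap(R_1\cup\dots\cup R_m).$$
It is compact since $E'$ misses every $\partial R_i$, and $K^{(n)}\subset G_n$. With $N_n=N'\cap K^{(n)}$ we have $\kappa(N_n)>\beta$.

Now $K=\bigcap_nK^{(n)}$ is a compact subset of $E'\cap\bigcap_nG_n=N'$, so $\gamma_+(K)=0$. If $K=\emptyset$, then $K^{(n)}=\emptyset$ and $\kappa(N_n)=0$ for large $n$, a contradiction. Otherwise, take near-extremal admissible measures on the closed $\delta$-neighborhoods of $K$; by Lemma 3.1(c) a weak* limit as $\delta\to0$ is admissible and supported in $K$, and masses converge. So $\gamma_+$ of these neighborhoods tends to $\gamma_+(K)=0$, and there is an open $W\supset K$ with $\gamma_+(W)<\beta$. For large $n$, $N_n\subset K^{(n)}\subset W$, so $\kappa(N_n)<\beta$, a contradiction.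

**Step 4: to pass from capacity to mass.** Choose an open $U'\supset N'$ with $\gamma_+(U')<\eta/(2A_0)$ and let $U=U'\cup O\supset N$. By Lemma 4.2, $\mu(U)\le A_0\gamma_+(U')+\eta/2\le\eta$ for admissible $\mu$. $\square$

**Corollary 7.2.** For $E,N$ as in Section 6 and $\eta>0$, there is an open $U\supset N$ with $\mu(U)\le\eta$ for all admissible $\mu$.

*Proof.* By Lemma 2.3, $m(E)=0$. Apply Proposition 7.1 to $E_k=E\cap\overline B(0,k)$ and $N\cap E_k$ (using (5)) with $2^{-k}\eta$, $k\ge1$, and take the union of the open sets. $\square$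

## 8. Duality: a Cauchy integral with real part at least $1$ on $U$

The condition "$\mu(U)\le\eta$ for all admissible $\mu$" bounds a supremum over measures. Hahn–Banach turns it into the existence of a measure of norm $\le\eta$ whose Cauchy integral is large on $U$.

**Proposition 8.1.** Let $U$ be open and $\eta>0$ with $\mu(U)\le\eta$ for all admissible $\mu$. Then there is a complex measure $\rho$, $\|\rho\|\le\eta$, with $\mathrm{Re}\,C\rho\ge0$ a.e. on $\mathbb C$ and $\mathrm{Re}\,C\rho\ge1$ a.e. on $U$.

*Proof.* Let $K_n\subset\operatorname{int}K_{n+1}$ be a compact exhaustion of $U$ with $K_n\subset\Delta_n:=\overline B(0,n)$. Let $\varphi_n\in C(\Delta_n)$, $0\le\varphi_n\le1$, $\varphi_n=1$ on $K_n$, $\varphi_n=0$ off $U$.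

**Step 1: approximate solutions on $\Delta_n$.** *There is $g_n\in C_c^\infty(\mathbb C)$ with $\|g_n\|_1\le\eta$ and $\mathrm{Re}\,Cg_n>\varphi_n-\frac1n$ on $\Delta_n$.* Otherwise the convex set $\{\mathrm{Re}\,Cg|_{\Delta_n}:g\in C_c^\infty,\ \|g\|_1\le\eta\}$ is disjoint from the nonempty open convex set $\{\psi\in C(\Delta_n;\mathbb R):\psi>\varphi_n-\frac1n\}$. So there are a real measure $\mu\ne0$ on $\Delta_n$ and $c\in\mathbb R$ with
$$\int\mathrm{Re}\,Cg\,d\mu\le c\le\int\psi\,d\mu$$
for all such $g,\psi$. As $\psi$ may be increased freely, $\mu\ge0$; letting $\psi$ decrease to $\varphi_n-\frac1n$ gives $c\le\int\varphi_n\,d\mu-\mu(\Delta_n)/n$. By (2), $\int\mathrm{Re}\,Cg\,d\mu=-\mathrm{Re}\int g\,C\mu\,dm$, and the supremum over $g$ gives $\eta\|C\mu\|_\infty\le c<\infty$. Also $\|C\mu\|_\infty>0$, because $\bar\partial C\mu=\pi\mu\ne0$. Then $\mu'=\mu/\|C\mu\|_\infty$ is admissible, and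
$$\eta\le\int\varphi_n\,d\mu'-\frac{\mu'(\Delta_n)}n\le\mu'(U)-\frac{\mu'(\Delta_n)}n<\eta ,$$
a contradiction.

**Step 2: the limit.** Let $\rho$ be a weak* limit of a subsequence of $g_nm$ in the dual of $C_0(\mathbb C)$; then $\|\rho\|\le\eta$. For $\phi\in C_c^\infty$ we have $\int Cg_n\,\phi\,dm=-\int g_n\,C\phi\,dm$ with $C\phi\in C_0(\mathbb C)$, so $Cg_n\to C\rho$ as distributions along the subsequence. Testing against $\phi\ge0$ we get $\int\mathrm{Re}\,C\rho\,\phi\,dm\ge0$, since $\varphi_n-\frac1n\ge-\frac1n$. If $\operatorname{supp}\phi\subset U$, then $\operatorname{supp}\phi\subset K_n$ for large $n$, and we get $\int\mathrm{Re}\,C\rho\,\phi\,dm\ge\int\phi\,dm$. $\square$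

## 9. A $W^{1,1}$ function that blows up on an $\mathcal H^1$-null set

For one point we had $\log\log(1/|z|)$. We now need such a function for an arbitrary $\mathcal H^1$-null set $Z$, with gradient of small mass on every disc. The naive sum of bumps over coverings of $Z$ blows up on $Z$, but the bumps may pile up and spoil the bound on discs. The remedy is to regroup by maximal dyadic squares.

**Lemma 9.1.** Let $\mathcal H^1(Z)=0$ and $s>0$. There are $w\ge0$ in $W^{1,1}(\mathbb C)$ and $G\in L^1$, $|\nabla w|\le G$ a.e., with $\|w\|_1,\|G\|_1\le s$, $\int_{B(x,r)}G\,dm\le sr$ for all $x,r$, and: for every $x\in Z$ and $n$, $w\ge n$ a.e. in a neighborhood of $x$. Moreover $w=C(\pi^{-1}\bar\partial w\,m)$ a.e.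

*Proof.* All dyadic squares $Q$ are half-open with side $\ell(Q)\le1$.

**Step 1: a measure that is large around $Z$ at all levels.** A set of diameter $d<\frac12$ is covered by at most $4$ dyadic squares of side in $[d,2d)$ (of arbitrarily small side if $d=0$). So for $k\ge1$ we can cover $Z$ by dyadic squares $Q_i^k$ with $\sum_i\ell(Q_i^k)\le8^{-k}$. Let $\tau=\sum_{k,i}e^k\ell(Q_i^k)\,\delta_{c(k,i)}$, where $c(k,i)$ is the center of $Q_i^k$. Then $\tau(\mathbb C)\le\sum_{k\ge1}(e/8)^k<1$.

**Step 2: maximal squares.** For $j\ge0$ let $\mathcal M_j$ be the family of maximal dyadic $Q$ with $\tau(Q)\ge e^j\ell(Q)$. Its members are disjoint, and $\ell(Q)\le e^{-j}\tau(Q)<1$, so the parent of $Q$ is still among our squares. By maximality the parent has $\tau$-measure $<2e^j\ell(Q)$, so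
$$e^j\ell(Q)\le\tau(Q)<2e^j\ell(Q)\qquad(Q\in\mathcal M_j).$$
As $e>2$, each $Q$ lies in at most one $\mathcal M_j$.

**Step 3: the functions and their $L^1$ norms.** Let $b_Q(z)=\min(1,\max(0,2-\operatorname{dist}(z,Q)/\ell(Q)))$ and
$$w_0=\sum_j\sum_{Q\in\mathcal M_j}b_Q,\qquad G_0=\sum_j\sum_{Q\in\mathcal M_j}|\nabla b_Q| .$$
As $|\nabla b_Q|\le1/\ell(Q)$ and $b_Q$ is supported in a square of side $5\ell(Q)$, with $\ell(Q)\le1$ we have $\|b_Q\|_1,\|\nabla b_Q\|_1\le25\ell(Q)$, and
$$\|w_0\|_1+\|G_0\|_1\le50\sum_j\sum_{Q\in\mathcal M_j}\ell(Q)\le50\sum_je^{-j}\tau(\mathbb C)\le100 .$$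

**Step 4: $\int_BG_0\,dm\le C_1r$ for every disc $B=B(x,r)$, with $C_1\ge100$ absolute.** If $r\ge\frac12$, then $\int_BG_0\,dm\le100\le200r$. Let $r<\frac12$ and let $\ell_0\in[r,2r)$ be a power of $2$, so $\ell_0\le\frac12$. Only $Q$ with $\operatorname{dist}(Q,B)\le2\ell(Q)$ contribute.

*Large squares, $\ell(Q)\ge\ell_0$.* For a given side $\ell\ge\ell_0\ge r$, such $Q$ have closures meeting a closed square of side $2r+4\ell\le6\ell$, so there are at most $8^2$ of them. Each is in at most one $\mathcal M_j$ and contributes at most $\pi r^2/\ell$. Summing over $\ell=\ell_0,2\ell_0,\dots$ gives at most $64\pi r^2\cdot2/\ell_0\le128\pi r$.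

*Small squares, $\ell(Q)<\ell_0$.* Then $2\ell(Q)\le\ell_0$, so $Q$ lies in a dyadic $R$ of side $\ell_0$ whose closure meets a closed square of side $2r+2\ell_0\le4\ell_0$; there are at most $6^2$ such $R$. Put $a=\tau(R)/\ell_0$. If some $Q\in\mathcal M_j$ has $Q\subsetneq R$, maximality gives $a<e^j$. Also
$$\sum_{Q\in\mathcal M_j,\ Q\subsetneq R}\ell(Q)\le e^{-j}\tau(R)=e^{-j}a\,\ell_0 .$$
Summing the geometric series over $j\ge0$ with $e^j>a$ gives at most $\ell_0/(1-e^{-1})\le2\ell_0$. Since $\int|\nabla b_Q|\,dm\le25\ell(Q)$, the total is at most $36\cdot50\,\ell_0\le3600r$.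

Take $w=sw_0/C_1$ and $G=sG_0/C_1$. The norm and disc bounds follow, and since the series of $b_Q$ converges in $W^{1,1}$, $w\in W^{1,1}$ with $|\nabla w|\le G$.

**Step 5: blow-up on $Z$.** Let $x\in Z$. For each $j\ge0$ some $Q_i^{j+1}\ni x$ has $\tau(Q_i^{j+1})\ge e^{j+1}\ell(Q_i^{j+1})$, so $x\in P_j$ for some $P_j\in\mathcal M_j$. The $P_j$ are distinct by Step 2, and $b_{P_j}=1$ on $B(x,\ell(P_j))$. Hence $w_0\ge n$ on $\bigcap_{j<n}B(x,\ell(P_j))$ for every $n$, and the same type of statement follows for $w=sw_0/C_1$.

**Step 6: $w$ is a Cauchy integral.** By Lemma 2.2, $b_Q=C(\pi^{-1}\bar\partial b_Q\,m)$. The sums of $b_Q$ and of $\bar\partial b_Q$ converge in $L^1$, which gives $w=C(\pi^{-1}\bar\partial w\,m)$ a.e. $\square$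

## 10. A Cauchy integral for which every point of $E$ is exceptional

**Step 1: blow-up on $N$.** For $j\ge1$ take $U_j\supset N$ from Corollary 7.2 with $\eta=2^{-j}$, and $\rho_j$ from Proposition 8.1 with $\|\rho_j\|\le2^{-j}$. Put $\rho=\sum_j\rho_j$. Then $C\rho=\sum_jC\rho_j$ in $L^1_{loc}$, and
$$\mathrm{Re}\,C\rho\ge0\text{ a.e. on }\mathbb C,\qquad\mathrm{Re}\,C\rho\ge n\text{ a.e. on }U_1\cap\dots\cap U_n\supset N.\tag{6}$$

**Step 2: add $\lambda$ so that the densities do not cancel.** The measure $\lambda$ has positive upper density on $S\supset E\setminus N$, but $\lambda+\rho$ might not, since $\rho$ could cancel $\lambda$. Write $\rho=h\lambda+\rho_s$ with $\rho_s\perp\lambda$. The sets $\{h=-t\}$ are disjoint for different $t$, so all but countably many have $\lambda$-measure zero. Choose $t\in(1,2)$ with $\lambda\{h=-t\}=0$ and put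
$$\nu_0=t\lambda+\rho,\qquad f_0=C\nu_0 .$$
Since $|C\lambda|\le1$, $\mathrm{Re}\,f_0\ge-2+\mathrm{Re}\,C\rho\ge-2$ a.e. on $\mathbb C$. Thus adding the bounded function $tC\lambda$ does not disturb the blow-up on $N$.

**Step 3: the density criterion can fail only on an $\mathcal H^1$-null set.** Let
$$X_0=\Big\{x\in E\setminus N:\lim_{r\to0}\tfrac1r\Big|\int\varphi_{x,r}\,d\nu_0\Big|=0\Big\},$$
a Borel set, since $\int\varphi_{x,r}\,d\nu_0$ is continuous in $(x,r)$. We have $|\rho-h(x)\lambda|\le|h-h(x)|\lambda+|\rho_s|$. By Besicovitch differentiation, for $\lambda$-a.e. $x$,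
$$|\rho-h(x)\lambda|(\overline B(x,r))=o(\lambda(\overline B(x,r)))=o(r),$$
the last by Lemma 3.1(a). Hence for $\lambda$-a.e. $x\in S$
$$\limsup_{r\to0}\tfrac1r\Big|\int\varphi_{x,r}\,d\nu_0\Big|\ge|t+h(x)|\limsup_{r\to0}\tfrac1r\lambda(B(x,r/2))=\tfrac12|t+h(x)|\,\Theta_\lambda^*(x)>0 .$$
Since $X_0\subset E\setminus N\subset S$, this gives $\lambda(X_0)=0$. As $S=\bigcup_n\{x\in E:\Theta^*_\lambda(x)>1/n\}$, Lemma 1.4 gives $\mathcal H^1(X_0)=0$.

**Step 4: repair $X_0$, and the damage done by the repair.** Adding a function $w^{(1)}$ that blows up on $X_0$ adds the measure $\pi^{-1}\bar\partial w^{(1)}m$, which may disturb densities, but only on a further $\mathcal H^1$-null set. So we iterate. For $j\ge1$ let $w^{(j)},G^{(j)}$ be given by Lemma 9.1 for $Z=X_{j-1}$ and $s=2^{-j}$, and let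
$$X_j=\Big\{x:\limsup_{r\to0}\tfrac1r\int_{B(x,r)}G^{(j)}\,dm>0\Big\},$$
which is $\mathcal H^1$-null by Lemma 2.1. Let $w=\sum_jw^{(j)}\ge0$, a convergent series in $W^{1,1}$. Put
$$\nu_1=\nu_0+\pi^{-1}\bar\partial w\,m,\qquad f_1=f_0+w=C\nu_1\ \text{a.e.}$$

**Step 5: every $x\in E$ is exceptional for $f_1$.** There are three cases.

*Case $x\in N$.* By (6) and $w\ge0$, for every $n$ we have $\mathrm{Re}\,f_1\ge n-2$ a.e. near $x$. So the averages of $\mathrm{Re}\,f_1$ over $B(x,r)$ tend to $+\infty$, and $x$ is not a Lebesgue point.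

*Case $x\in X_j$ for some $j\ge0$.* For every $n$, $w\ge w^{(j+1)}\ge n$ a.e. near $x$, and $\mathrm{Re}\,f_0\ge-2$ a.e. The conclusion is the same.

*Case $x\in E\setminus(N\cup\bigcup_{j\ge0}X_j)$.* Then $\frac1r\int_{B(x,r)}G^{(j)}\,dm\to0$ for each $j$, and these quantities are $\le2^{-j}$ for all $r$ by Lemma 9.1. By dominated convergence for series, $\frac1r\int_{B(x,r)}|\nabla w|\,dm\to0$, so $\frac1r\int\varphi_{x,r}|\bar\partial w|\,dm\to0$. As $x\in E\setminus N$ and $x\notin X_0$, $\limsup_{r\to0}\frac1r|\int\varphi_{x,r}\,d\nu_0|>0$. Hence $\limsup_{r\to0}\frac1r|\int\varphi_{x,r}\,d\nu_1|>0$, and $x$ is exceptional for $f_1=C\nu_1$ by Lemma 1.1.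

## 11. Smoothing off $E$, and the end of the proof of Theorem 1

The function $f_1$ may have exceptional points off $E$. We replace it by a smooth function there, changing it so little near $E$ that Lebesgue points in $E$ are not affected, and keeping it a Cauchy integral of a finite measure.

**Lemma 11.1.** Let $E\ne\emptyset$ be closed, $\nu$ a finite complex measure, $u=C\nu$. There is a finite complex measure $\tilde\nu$ such that $C\tilde\nu$ agrees a.e. on $\mathbb C\setminus E$ with a $C^\infty$ function, and $r^{-2}\int_{B(x,r)}|C\tilde\nu-u|\,dm\to0$ as $r\to0$ for every $x\in E$.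

*Proof.* Let $\Omega=\mathbb C\setminus E$; if $\Omega=\emptyset$ take $\tilde\nu=\nu$. Let $\{\psi_i\}_{i\ge1}\subset C_c^\infty(\Omega)$ be a locally finite smooth partition of unity on $\Omega$ with $\psi_i\not\equiv0$. Put $d_i=\operatorname{dist}(\operatorname{supp}\psi_i,E)>0$, and let $\theta_r$ be a standard mollifier supported in $\overline B(0,r)$.

**Step 1: the corrections.** Let $w_i=(\psi_iu)*\theta_{r_i}-\psi_iu$ with $r_i<\min(d_i/2,2^{-i})$ so small that
$$\|w_i\|_1\le2^{-i}\min(1,d_i^3),\qquad\|(u\,\bar\partial\psi_i)*\theta_{r_i}-u\,\bar\partial\psi_i\|_1\le2^{-i}.$$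

**Step 2: the corrected function is a Cauchy integral of a finite measure.** As $\bar\partial(\psi_iu)=\pi\psi_i\nu+u\,\bar\partial\psi_i\,m$, we have $\|\bar\partial w_i\|\le2\pi\int\psi_i\,d|\nu|+2^{-i}$. So $\sum_i\|\bar\partial w_i\|\le2\pi\|\nu\|+1$, and $\tilde\nu=\nu+\pi^{-1}\sum_i\bar\partial w_i$ is a finite measure. By Lemma 2.2, $w_i=C(\pi^{-1}\bar\partial w_i)$ a.e. Hence $C\tilde\nu=u+\sum_iw_i$ a.e., where $\sum_iw_i$ converges in $L^1$.

**Step 3: smoothness on $\Omega$.** On $\Omega$ we have $u=\sum_i\psi_iu$, so $C\tilde\nu=\sum_i(\psi_iu)*\theta_{r_i}$ a.e. This sum of smooth functions is locally finite. Indeed, let $L\subset\Omega$ be compact and $L'\subset\Omega$ a compact neighborhood of $L$. Since $r_i\to0$, for all but finitely many $i$ a term that does not vanish identically on $L$ has $\operatorname{supp}\psi_i$ meeting $L'$, and only finitely many $\operatorname{supp}\psi_i$ do so.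

**Step 4: smallness at $E$.** Let $x\in E$. If $B(x,r)$ meets $\operatorname{supp}w_i$, then $r>d_i-r_i>d_i/2$. So $\int_{B(x,r)}|\sum_iw_i|\,dm\le\sum_{d_i<2r}2^{-i}d_i^3\le8r^3$. $\square$

**Proof of Theorem 1.** Apply Lemma 11.1 to $\nu_1$ from Section 10, giving $\nu:=\tilde\nu_1$. Points off $E$ are Lebesgue points of $C\nu$, since $C\nu$ agrees a.e. near them with a smooth function. A point $x\in E$ is a Lebesgue point of $C\nu$ if and only if it is one of $C\nu_1=f_1$, and by Step 5 of Section 10 none is. So the exceptional set of $C\nu$ is exactly $E$. For compact $E$ with $\alpha(E)=0$ the hypothesis of Theorem 1 holds because $\alpha$ is monotone. Thus every compact set of zero continuous analytic capacity is exactly the exceptional set of the Cauchy integral of some finite complex Borel measure. $\blacksquare$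

## 12. Which closed sets are exceptional sets

The decomposition $E=S\cup N$ also characterizes the sets in question. For a Borel set $A$ let $\alpha(A)$ be the supremum of $\alpha(K)$ over compact $K\subset A$.

> **Theorem 2.** For a closed set $E\subset\mathbb C$ the following are equivalent.
> 1. $\alpha(K)=0$ for every compact $K\subset E$.
> 2. $E$ is exactly the exceptional set of the Cauchy integral of some finite complex measure (which can be taken of arbitrarily small norm and with Cauchy integral $C^\infty$ off $E$).
> 3. $E$ is contained in the exceptional set of the Cauchy integral of some finite complex measure.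
> 4. $E=S_0\cup N$ with $S_0$ Borel of $\sigma$-finite length and $N$ a $G_\delta$ set with $\inf\{\gamma_+(U):U\supset N\text{ open}\}=0$.

*Proof.* (1)⇒(2): Theorem 1, and multiplication of $\nu$ by a small positive constant, which does not change the exceptional set.

(2)⇒(3) is trivial.

(3)⇒(1): by the known result quoted in Section 1 the exceptional set has zero continuous analytic capacity, and $\alpha$ is monotone.

(1)⇒(4): if $E=\emptyset$ take $S_0=N=\emptyset$. Otherwise take $S_0=S$ and $N$ from Section 6. The set $S$ has $\sigma$-finite length by Lemma 1.4. Corollary 7.2 gives, for every $\eta>0$, an open $U\supset N$ with $\mu(U)\le\eta$ for all admissible $\mu$, hence $\gamma_+(U)\le\eta$.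

(4)⇒(1): let $K\subset E$ be compact and $U\supset N$ open. Then $K\setminus U$ is a compact subset of $S_0$, hence $\alpha(K\setminus U)=0$, since compact sets of $\sigma$-finite length are removable for continuous functions (Besicovitch 1931). Tolsa proved that $\alpha$ is countably semiadditive on Borel sets up to an absolute constant (Amer. J. Math. 126 (2004)), and that analytic capacity $\gamma$ satisfies $\gamma\le C\gamma_+$ on compact sets (Acta Math. 190 (2003)); moreover $\alpha\le\gamma$. Therefore
$$\alpha(K)\le C\big(\alpha(K\cap U)+\alpha(K\setminus U)\big)=C\,\alpha(K\cap U)\le C'\gamma_+(U),$$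
and the infimum over $U$ is $0$. $\blacksquare$
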